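# Coarsening ω-narrow paratopological groups to second-countable ones

Throughout, "regular" means regular and $T_1$, so regular spaces are Hausdorff. A neighborhood of a point is any set whose interior contains the point. All proofs are in ZFC.

## 1. The Sorgenfrey line and the usual topology under it

Let $\mathbb R_s$ be the additive group of the reals with the topology in which the sets $[x,x+\varepsilon)$, $\varepsilon>0$, form a base at $x$. Let us check by hand what this object does.

Addition is continuous, because $[x,x+\varepsilon/2)+[y,y+\varepsilon/2)\subset[x+y,x+y+\varepsilon)$. Negation is not continuous: the preimage of $[0,1)$ under $x\mapsto -x$ is $(-1,0]$, which contains $0$ but no interval $[0,\varepsilon)$. Each $[x,x+\varepsilon)$ is also closed, since its complement $(-\infty,x)\cup[x+\varepsilon,\infty)$ is open; so the space is regular. The sets $[x,x+1/n)$ show that it is first-countable. Countably many translates of $[0,\varepsilon)$ cover the group: $\mathbb Q+[0,\varepsilon)=\mathbb R$.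

It is not second-countable. Given a base, choose for each $x$ a member $B_x$ with $x\in B_x\subset[x,x+1)$. Then $\min B_x=x$, so the $B_x$ are pairwise distinct and the base is uncountable.

Still, a second-countable topology sits just underneath. The identity map from $\mathbb R_s$ to $\mathbb R$ with the usual topology is continuous, and $\mathbb R$ is a second-countable group. We can even read the usual topology off from the fine one: $[0,\varepsilon)-[0,\varepsilon)=(-\varepsilon,\varepsilon)$.

Can this always be done? Here are the words needed to ask it precisely.

**Definition 1.** A *paratopological group* is a group $G$ with a topology such that multiplication $G\times G\to G$ is jointly continuous. Inversion need not be continuous.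

In such a group all translations are homeomorphisms (their inverses are translations), and so are all conjugations. Given a neighborhood $U$ of the identity $e$ and $l\in\mathbb N$, there is a neighborhood $V$ of $e$ with $V^l\subset U$.

**Definition 2.** A paratopological group $G$ is *$\omega$-narrow* if for every neighborhood $U$ of $e$ there is a countable $A\subset G$ with $AU=UA=G$.

We saw that $\mathbb R_s$ is $\omega$-narrow. An uncountable discrete group is not: with $U=\{e\}$ we would need $A=G$.

**Definition 3.** A *continuous isomorphism* of $G$ onto a paratopological group $H$ is a bijective group homomorphism $G\to H$ that is continuous.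

The inverse need not be continuous. So having a continuous isomorphism onto some $H$ of a certain kind means that the abstract group $G$ carries a coarser paratopological group topology of that kind.

The problem, from Fucai Lin and Chuan Liu, "On paratopological groups", arXiv:1302.4190 (2013), reads: *Let $G$ be a regular $\omega$-narrow first-countable paratopological group. Does there exist a continuous isomorphism of $G$ onto a regular (Hausdorff) second-countable paratopological group?* There are two versions, according to whether the target must be regular or only Hausdorff. We shall show that the answer is no in both versions.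

Two easy cases come first. If $G$ is countable, the answer is yes: a countable first-countable space is second-countable, so the identity map works. If $G$ is a topological group, the answer is also yes, by the following lemma.

**Lemma 1.** Let $L$ be a first-countable topological group such that for every neighborhood $W$ of $e$ there is a countable $A$ with $AW=L$. Then $L$ is second-countable.

*Proof.* Let $\{W_n\}$ be an open base at $e$ and let $A_n$ be countable with $A_nW_n=L$. We claim that the countable family $\{aW_n: a\in A_n,\ n\in\omega\}$ is a base. Let $x\in O$ with $O$ open, and take $m$ with $xW_m\subset O$. Since $L$ is a topological group, there is $n$ with $W_n^{-1}W_n\subset W_m$. Choose $a\in A_n$ with $x\in aW_n$. Then $a\in xW_n^{-1}$, so $x\in aW_n\subset xW_n^{-1}W_n\subset xW_m\subset O$. $\square$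

So a negative example must be uncountable and must have discontinuous inversion.

## 2. The sets $UU^{-1}$ and where they stop working

The Sorgenfrey line suggests the first thing to try: take the sets $UU^{-1}$ as a base at $e$ of a coarser topology. We use the following textbook fact.

**Fact.** Let $\mathcal V$ be a nonempty family of subsets of a group, all containing $e$, such that the intersection of any two members contains a member, and for each $U\in\mathcal V$ and each $g$ there are $V_1,V_2,V_3\in\mathcal V$ with $V_1V_1\subset U$, $V_2^{-1}\subset U$, $gV_3g^{-1}\subset U$. Then there is a unique group topology in which $\mathcal V$ is a neighborhood base at $e$. It is Hausdorff iff $\bigcap\mathcal V=\{e\}$.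

For $\mathcal V=\{UU^{-1}\}$ the difficult axiom is the one on products:
$$(VV^{-1})(VV^{-1})=V\,(V^{-1}V)\,V^{-1}.$$
The middle factor has its inverse on the wrong side. In an abelian group $V^{-1}V=VV^{-1}$ and nothing is wrong. In general the method works if we can turn $V^{-1}V$ around, and this is the hypothesis of the next theorem.

**Theorem 1 (positive result).** Let $G$ be a Hausdorff first-countable $\omega$-narrow paratopological group such that for every neighborhood $U$ of $e$ there is a neighborhood $V$ of $e$ with $V^{-1}V\subset UU^{-1}$. Then $G$ has a continuous isomorphism onto a separable metrizable topological group. This applies to all nilpotent (in particular abelian) $G$, and to all $G$ having a base at $e$ of conjugation-invariant sets.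

**Step 1: the sets $UU^{-1}$ define a group topology.** Let $U$ run through a countable base at $e$. We check the Fact. The sets are symmetric and contain $e$. If $U''\subset U\cap U'$, then $U''U''^{-1}\subset UU^{-1}\cap U'U'^{-1}$. For products, let $W$ be given. Choose $U$ with $U^2\subset W$, and then $V\subset U$ with $V^{-1}V\subset UU^{-1}$ (shrinking $V$ preserves the inclusion). Then
$$(VV^{-1})(VV^{-1})\subset V\,UU^{-1}\,V^{-1}\subset U^2(U^2)^{-1}\subset WW^{-1}.$$
For conjugation, if $gVg^{-1}\subset U$, then $g\,VV^{-1}g^{-1}\subset UU^{-1}$. In each case $V$ may be shrunk to a member of the chosen base.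

**Step 2: the topology is Hausdorff, coarser, and separable metrizable.** If $g\ne e$, then since $G$ is Hausdorff and left translation by $g$ is continuous there is $U$ with $U\cap gU=\emptyset$. Then $g\notin UU^{-1}$, since $g=uv^{-1}$ would give $gv=u\in gU\cap U$. So the topology is Hausdorff. It is coarser than the given one because $gU\subset gUU^{-1}$. It is first-countable, hence metrizable by the Birkhoff–Kakutani theorem. Since $AU=G$ implies $A\,UU^{-1}=G$, Lemma 1 applies, so it is second-countable and therefore separable. The identity map is the required continuous isomorphism.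

**Step 3: nilpotent groups satisfy the hypothesis.** Define words in $x,y$ by $X_1=xy$, $Y_1=yx$, $X_{k+1}=X_kY_k$, $Y_{k+1}=Y_kX_k$. We claim that $X_c=Y_c$ is a law in every nilpotent group of class $\le c$ (Mal'cev). For $c=1$ this is commutativity. Let $c\geq 2$ and let $G$ have class $\le c$. The quotient of $G$ by its center has class $\le c-1$, so by induction $X_{c-1}=Y_{c-1}\zeta$ with $\zeta$ central. Then
$$X_c=X_{c-1}Y_{c-1}=Y_{c-1}Y_{c-1}\zeta=Y_{c-1}X_{c-1}=Y_c .$$
Now $X_c$ begins with $x$, $Y_c$ begins with $y$, and both have length $2^c$. So the law reads $xP=yQ$ with $P,Q$ positive words of length $2^c-1$ in $x,y$, and hence $y^{-1}x=QP^{-1}$. If $V^{2^c}\subset U$ and $x,y\in V$, then $P,Q\in U$ (recall $e\in V$), so $y^{-1}x\in UU^{-1}$. Thus $V^{-1}V\subset UU^{-1}$.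

**Step 4: invariant bases satisfy the hypothesis.** Let $V\subset U$ be conjugation-invariant and $v,w\in V$. Then $v^{-1}w=(v^{-1}wv)\,v^{-1}\in VV^{-1}\subset UU^{-1}$. $\blacksquare$

A negative example therefore cannot be nilpotent. The one below will be metabelian, that is, it will have an abelian normal subgroup with abelian quotient. For it the sets $UU^{-1}$ fail badly, as we shall check in Section 8. That alone would not settle the problem, since the target is only required to be a *paratopological* group.

## 3. Hausdorff targets and regular targets

Before building anything we show that the two versions of the question are the same.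

**Theorem 2.** A paratopological group has a continuous isomorphism onto a Hausdorff second-countable paratopological group iff it has one onto a regular second-countable one.

Since regular spaces are Hausdorff, only one direction needs proof. Recall that an open set $R$ is *regular open* if $R=\operatorname{int}\overline R$. In the real line, $(0,1)\cup(1,2)$ is open but not regular open: the interior of its closure is $(0,2)$. For every open $O$ the set $\operatorname{int}\overline O$ is regular open, because it lies between $O$ and $\overline O$ and so has closure $\overline O$. The intersection of two regular open sets $R,R'$ is regular open, because $\operatorname{int}\overline{R\cap R'}\subset\operatorname{int}\overline R\cap\operatorname{int}\overline{R'}=R\cap R'$.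

Let $H$ be a Hausdorff second-countable paratopological group, and let $H_{sr}$ be the same group with the coarser topology whose base is the family of regular open sets of $H$ (the semiregularization). That it is regular is due to O. Ravsky; here is a proof. Closures and interiors are taken in $H$ unless stated otherwise.

**Step 1: $H_{sr}$ is second-countable.** Let $\mathcal B$ be a countable base of $H$. If $R$ is regular open and $x\in R$, take $B\in\mathcal B$ with $x\in B\subset R$. Then $x\in\operatorname{int}\overline B\subset\operatorname{int}\overline R=R$. So $\{\operatorname{int}\overline B:B\in\mathcal B\}$ is a base of $H_{sr}$.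

**Step 2: $H_{sr}$ is Hausdorff.** Let $O_1,O_2$ be disjoint open sets. Then $O_1\cap\overline{O_2}=\emptyset$, so $O_1$ misses the open set $\operatorname{int}\overline{O_2}$. Hence $\overline{O_1}$ misses it too, and $\operatorname{int}\overline{O_1}\cap\operatorname{int}\overline{O_2}=\emptyset$.

**Step 3: $H_{sr}$ is a paratopological group.** Translations are homeomorphisms of $H$, so they permute the regular open sets and are homeomorphisms of $H_{sr}$. Hence continuity of multiplication at $(e,e)$ suffices: if $VV\subset O$, then $x(yVy^{-1})\cdot yV=xyVV\subset xyO$, and $yVy^{-1}$ is a neighborhood of $e$. A base at $e$ in $H_{sr}$ is given by the sets $\operatorname{int}\overline U$, $U\ni e$ open. Given $U$, choose an open $V\ni e$ with $V^2\subset U$. By continuity of multiplication in $H$,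
$$(\operatorname{int}\overline V)^2\subset\overline V\,\overline V\subset\overline{V^2}\subset\overline U .$$
The set $(\operatorname{int}\overline V)^2$ is a union of translates of an open set, so it is open, and therefore $(\operatorname{int}\overline V)^2\subset\operatorname{int}\overline U$.

**Step 4: $H_{sr}$ is regular.** An $H$-open set $O$ has the same closure in $H$ and in $H_{sr}$. Indeed, if $x\notin\overline O$, there is an open $O'\ni x$ with $O'\cap O=\emptyset$; then $\overline{O'}\cap O=\emptyset$, so $\operatorname{int}\overline{O'}$ is an $H_{sr}$-neighborhood of $x$ missing $O$. The other inclusion holds because $H_{sr}$ is coarser. With $U,V$ as in Step 3, the $H_{sr}$-closure of $\operatorname{int}\overline V$ is thus $\overline V$. Finally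
$$\overline V\subset\overline V\,V\subset\overline{V^2}\subset\overline U,$$
and $\overline V\,V$ is open as a union of translates of $V$. Hence $\overline V\subset\operatorname{int}\overline U$. So each basic neighborhood of $e$ contains a closed one; by translation this holds at every point.

The identity $H\to H_{sr}$ is a continuous isomorphism onto a regular second-countable paratopological group. Composing with it proves the theorem. $\blacksquare$

## 4. What a second-countable target cannot see

Now we look for a reason why a continuous isomorphism onto a second-countable $H$ might not exist. What does second-countability of $H$ give that $\omega$-narrowness of $G$ does not?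

**Definition 4.** For a paratopological group $H$, let $H^*$ be the group $H$ with the topology having the sets $V\cap V^{-1}$, $V$ a neighborhood of $e$, as a base at $e$.

The Fact shows that $H^*$ is a topological group: the sets are symmetric, $V^2\subset U$ gives $(V\cap V^{-1})^2\subset U\cap U^{-1}$, and $gVg^{-1}\subset U$ gives $g(V\cap V^{-1})g^{-1}\subset U\cap U^{-1}$. For the Sorgenfrey line, $[0,\varepsilon)\cap(-\varepsilon,0]=\{0\}$, so $\mathbb R_s^*$ is discrete and uncountable. Thus $G$ can be $\omega$-narrow while $G^*$ is not. With second-countability this cannot happen.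

**Lemma 2.** If $H$ is second-countable, then $H^*$ is $\omega$-narrow.

*Proof.* The map $h\mapsto(h,h^{-1})$ is a homeomorphism of $H^*$ onto a subspace of $H\times H$. Indeed, a basic neighborhood of $(h,h^{-1})$ is $hV\times Vh^{-1}$, and $g\in hV$, $g^{-1}\in Vh^{-1}$ together say $g\in hV\cap hV^{-1}=h(V\cap V^{-1})$. So $H^*$ is second-countable, hence Lindelöf. Given a neighborhood $W$ of $e$ in $H^*$, take an open symmetric $W'\subset W$ containing $e$. Countably many translates $hW'$ cover $H$, say $A'W'=H$. Taking inverses, $W'A'^{-1}=H$. So $A=A'\cup A'^{-1}$ satisfies $AW=WA=H$. $\square$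

So for any uncountable family in $H$, two members differ by an element that is small *together with its inverse*. This can hold in $H$ even though it is false in $G$. We turn it into an obstruction.

**Lemma 3.** Let $G$ be a paratopological group and $b\in G$. Suppose that for every neighborhood $U$ of $e$ there is an uncountable family $(D_x)_{x\in X}$ in $G$ such that for all $x\ne y$ in $X$ there are $p,q\in U$ with
$$p\,\varepsilon q\varepsilon^{-1}=b,\qquad\text{where }\varepsilon=D_x^{-1}D_y. \tag{1}$$
Then for every continuous homomorphism $f:G\to H$ into a paratopological group $H$ with $H^*$ $\omega$-narrow, $f(b)$ lies in every neighborhood of $e_H$. If moreover $b^2=e$ and $H$ is $T_0$, then $f(b)=e_H$.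

*Proof.* Let $V$ be a neighborhood of $e_H$. Choose a neighborhood $V_1$ of $e_H$ with $V_1^4\subset V$, and let $U=f^{-1}(V_1)$, a neighborhood of $e$. Take $(D_x)$ for this $U$. Since $H^*$ is a topological group, there is a neighborhood $W$ of $e_H$ in $H^*$ with $W^{-1}W\subset V_1\cap V_1^{-1}$. Countably many sets $hW$ cover $H$ and $X$ is uncountable, so there are $x\ne y$ with $f(D_x),f(D_y)$ in the same $hW$. Then $f(\varepsilon)=f(D_x)^{-1}f(D_y)\in W^{-1}W$, so both $f(\varepsilon)$ and $f(\varepsilon)^{-1}$ lie in $V_1$. With $p,q$ from (1),
$$f(b)=f(p)\,f(\varepsilon)\,f(q)\,f(\varepsilon)^{-1}\in V_1^4\subset V .$$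

Now let $b^2=e$, let $H$ be $T_0$, and suppose $f(b)\ne e_H$. Some open $O$ contains exactly one of $e_H,f(b)$. If $e_H\in O$, then $f(b)\in O$ by what was shown, a contradiction. If $f(b)\in O$, then $f(b)V\subset O$ for some neighborhood $V$ of $e_H$. Since $f(b)\in V$, we get $e_H=f(b)f(b)\in f(b)V\subset O$, again a contradiction. $\square$

The result we are after can now be stated.

**Theorem 3.** Let $X\subset 2^\omega$ be uncountable. There is a paratopological group $G=G_X$ with $|G|=|X|$ that is $T_1$ with a base of clopen sets (so regular), first-countable, $\omega$-narrow and metabelian, and a central element $b\in G$ of order $2$, such that for every continuous homomorphism $f:G\to H$ into a paratopological group $H$ with $H^*$ $\omega$-narrow (e.g. $H$ second-countable), $f(b)$ lies in every neighborhood of $e_H$. If $H$ is $T_0$, then $f(b)=e_H$. Hence $G$ has no continuous isomorphism onto a $T_0$ (a fortiori Hausdorff, or regular) second-countable paratopological group, and no continuous injective homomorphism into a product of such groups.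

By Lemma 3 we need a group in which (1) can be solved with $p,q$ in arbitrarily small neighborhoods $U$ although $b\notin U$. So we need two ingredients. One is a group supplying uncountably many $D_x$ whose differences are small in no two-sided sense, while the group is still $\omega$-narrow. The other is a larger group in which conjugation by $\varepsilon$ moves $q$ to $p^{-1}b$, together with bookkeeping that keeps $b$ out of the neighborhoods.

## 5. An ordered abelian group with an uncountable antichain

Consider functions $\omega\to\mathbb Z^2$ with pointwise addition and the coordinatewise partial order $\le$. For $x\in X$ put $d_x(i)=(x_i,1-x_i)$. Let $T$ be the group generated by all eventually constant functions and all $d_x$, $x\in X$. All members of $T$ are bounded. There are only countably many eventually constant functions, and the $d_x$ are distinct, so $|T|=|X|$. Put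
$$R_m=\{t\in T:\ t\ge0,\ t(i)=0\text{ for }i<m\}.$$

Let $x\ne y$ in $X$ and $r=\min\{i:x_i\ne y_i\}$. Then $d_y-d_x$ vanishes below $r$, and its value at $r$ is $(y_r-x_r,\,x_r-y_r)=\pm(1,-1)$. This is neither $\ge 0$ nor $\le 0$, so the $d_x$ are pairwise incomparable. For instance, if $x=(0,0,1,\dots)$ and $y=(0,1,1,\dots)$, then $r=1$ and $d_y-d_x$ starts with $(0,0),(1,-1)$.

**Example.** Give $T$ the topology with base $\{t+R_m\}_m$ at $t$. It behaves like the Sorgenfrey line. Addition is continuous since $R_m+R_m\subset R_m$. It is $\omega$-narrow: given $t$ bounded in absolute value by $C$, let $a(i)=t(i)$ for $i<m$ and $a(i)=(-C,-C)$ for $i\ge m$; then $a$ is one of countably many eventually constant functions and $t-a\in R_m$. Since $R_m\cap(-R_m)=\{0\}$, the group $T^*$ is discrete. Yet $T$ is no counterexample: it is abelian and Hausdorff (if $t\neq 0$, say $t(i)\neq 0$ with $i<m$, then $R_m\cap(t+R_m)=\emptyset$), so Theorem 1 applies. Explicitly, $R_m-R_m=\{t\in T:t(i)=0\text{ for }i<m\}$: if $t$ vanishes below $m$ and is bounded by $C$, let $c$ be $0$ below $m$ and $(C,C)$ from $m$ on, and write $t=(t+c)-c$. So the coarser topology is that of pointwise convergence.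

Thus $T$ supplies the $D_x$. Noncommutativity must now detect that $d_y-d_x$ is incomparable to $0$.

## 6. A walker leaving chips: the group $K$ and the monoid $S$

Let $P_k=(\mathbb Z^2)^{k+1}$, let $\pi_k:T\to P_k$ be restriction to $\{0,\dots,k\}$, and let $e_k\in P_k$ have last entry $(1,-1)$ and all other entries $(0,0)$. By Section 5, for $x\ne y$ in $X$ with first difference at $r$,
$$\pi_r(d_y-d_x)=\sigma e_r\quad\text{for some }\sigma\in\{1,-1\}. \tag{2}$$

Let $N$ be the free abelian group with the countable basis $\{\delta_{k,a}:k\in\omega,\ a\in P_k\}$. We call $k$ the *type* of $\delta_{k,a}$; a type *occurs in* $n\in N$ if some basis element of that type has a nonzero coefficient in $n$. The group $T$ acts on $N$ by $t\cdot\delta_{k,a}=\delta_{k,a+\pi_k(t)}$. Let $K=N\rtimes T$, so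
$$(n,t)(n',t')=(n+t\cdot n',\,t+t').$$
An element of $R_m$ is invisible through the first $m$ entries, so:
$$\text{if }t\in R_m\text{ and all types occurring in }n\text{ are}<m,\text{ then }t\cdot n=n. \tag{3}$$
For $n\in N$ let $\nu(n)\ge0$ be the sum of the absolute values of the negative coefficients of $n$.

Let $S\subset K$ be the submonoid generated by

- (a) $(0,t)$, $t\in R_0$;
- (b) $(\delta_{k,0},0)$, $k\in\omega$;
- (c) $(-\delta_{k,\sigma e_k},0)$, $k\in\omega$, $\sigma\in\{1,-1\}$.

Read a word in these generators from left to right as instructions to a walker in $T$ who starts at $0$. A letter (a) tells the walker to move up by $t$. A letter (b) says: leave a chip $+1$, of type $k$, at the current position as seen through $\pi_k$. A letter (c) says: leave a chip $-1$ at the current position shifted by $\sigma e_k$. For example, let $c$ be the constant function $(1,1)$ and take $k=0$. The word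
$$(\delta_{0,0},0)\,(0,c)\,(-\delta_{0,e_0},0)\,(\delta_{0,0},0)$$
leaves $+1$ at $(0,0)$, moves to $(1,1)$, leaves $-1$ at $(1,1)+(1,-1)=(2,0)$, and leaves $+1$ at $(1,1)$. The product is $(\delta_{0,(0,0)}-\delta_{0,(2,0)}+\delta_{0,(1,1)},\,c)$, and $\nu=1$ is the number of letters (c).

The walker only moves up, and $\sigma e_k$ is incomparable to $0$. So a $+1$ and a $-1$ can never meet. The next lemma makes this precise.

**Lemma 4.** Let $(n,t)=z_1\cdots z_l$ with the $z_i$ generators of kinds (a)–(c). Then $\nu(n)$ is the number of $z_i$ of kind (c), and every index $k$ used by a generator of kind (b) or (c) is a type occurring in $n$. Consequently $\nu(n+t\cdot n')=\nu(n)+\nu(n')$ for $(n,t),(n',t')\in S$.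

*Proof.* Let $z_i=(n_i,t_i)$ and $h_i=t_1+\dots+t_{i-1}$, the walker's position before step $i$. All $t_i\ge0$, so $h_1\le h_2\le\cdots$, and multiplying out gives $n=\sum_ih_i\cdot n_i$. A generator $z_i$ of kind (b) contributes $+\delta_{k,\pi_k(h_i)}$, and a generator $z_j$ of kind (c) contributes $-\delta_{k,\pi_k(h_j)+\sigma e_k}$. If a positive and a negative contribution sat at the same basis element, we would have $\pi_k(h_i-h_j)=\sigma e_k$. But $h_i-h_j$ is $\ge0$ or $\le0$, while $\sigma e_k$ has both a positive and a negative coordinate. So no cancellation occurs, which gives the first two claims. For the last, $n+t\cdot n'$ is the $N$-part of $(n,t)(n',t')$; concatenate words for the two factors and count letters (c). $\square$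

This explains the use of $\mathbb Z^2$. If we used $\mathbb Z$, with last entry of $e_k$ equal to $1$, there would be $t\ge0$ with $\pi_k(t)=e_k$. Then $(-\delta_{k,e_k},0)(0,t)(\delta_{k,0},0)=(0,t)$ would hide a letter (c) without trace, and the count would not be determined by the product.

The second lemma is a closedness property of $S$. It will give regularity.

**Lemma 5.** Let $(n,t)\in K$. If for infinitely many $m$ there is $s\in R_m$ with $(n,t+s)\in S$, then $(n,t)\in S$.

*Proof.* First, $t\ge0$. The $T$-part of an element of $S$ is $\ge0$, so $t(i)=(t+s)(i)\ge0$ for $i<m$, and this holds for infinitely many $m$.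

Next fix such an $m$ exceeding all types occurring in $n$, with its $s$, and write $(n,t+s)=z_1\cdots z_l$ as a word in the generators. By Lemma 4 all indices $k$ used by letters (b), (c) are $<m$. For $h\in T$ let $h^{(m)}$ agree with $h$ on $i<m$ and vanish for $i\ge m$. It is eventually constant, so $h^{(m)}\in T$; and $h\mapsto h^{(m)}$ is additive. Replace every letter $(0,t_i)$ of kind (a) by $(0,t_i^{(m)})$, which is again of kind (a). The walker's positions $h_i$ become $h_i^{(m)}$. For $k<m$ we have $\pi_k(h_i^{(m)})=\pi_k(h_i)$, so all chips stay where they were. Since $s$ vanishes below $m$, the new product is $(n,(t+s)^{(m)})=(n,t^{(m)})$. Hence $(n,t^{(m)})\in S$.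

Finally $t-t^{(m)}\ge0$ because $t\ge0$, so $(0,t-t^{(m)})$ is a generator of kind (a), and $(n,t)=(n,t^{(m)})(0,t-t^{(m)})\in S$. $\square$

## 7. Countably many copies of $K$ and a parity bit

In $K$, conjugating $q=(\delta_{r,0},0)$ by $(0,d_y-d_x)$ gives $(\delta_{r,\sigma e_r},0)$, by (2). This is exactly the inverse of a generator of kind (c). We now attach a bit $\beta\in\mathbb Z/2$, require it to equal the parity of the number of letters (c), and let $b$ be the flip of that bit. Then $p$ will be a letter (c) together with a flip.

One copy of $K$ is not enough. Suppose neighborhoods of the identity in $K\times\mathbb Z/2$ lie in $S\times\mathbb Z/2$, and each contains some $((\delta_{k,0},0),0)$ to serve as $q$. Conjugating this by $(0,c)$, $c$ the constant $(1,1)$, gives $\delta_{k,\pi_k(c)}$ in the $N$-part and $0$ in the $T$-part. That is not in $S$: in a word with $T$-part $0$ the walker never moves, so chips $+1$ lie only at positions $0$ and, by Lemma 4, nothing cancels. Conjugation by $(0,c)$ would be discontinuous. With infinitely many copies, a given element is trivial in all but finitely many of them, and in those finitely many we let the neighborhoods shrink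 to elements that commute with it.

**The group.** Let $G=K^{(\omega)}\times\mathbb Z/2$, where $K^{(\omega)}$ is the group of finitely supported sequences in $K$. Elements are written $((n_j,t_j)_{j\in\omega},\beta)$, and $z_j=(n_j,t_j)$ is the $j$-th coordinate of such an element $z$. Let $b=(e,1)$; it is central of order $2$. The subgroup $N^{(\omega)}\times\mathbb Z/2$ is abelian and normal with abelian quotient $T^{(\omega)}$, so $G$ is metabelian. Since $N$ is countable and $|T|=|X|$ is infinite, $|G|=|X|$.

**The neighborhoods.** For $n\in\omega$ let $U_n$ be the set of all $((n_j,t_j)_j,\beta)$ with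

- $n_j=0$ and $t_j\in R_n$ for $j<n$;
- $(n_j,t_j)\in S$ for $j\ge n$;
- $\beta\equiv\sum_j\nu(n_j)\pmod2$.

**Step 1: $e\in U_{n+1}\subset U_n$ and $U_nU_n\subset U_n$.** This makes the $U_n$ usable as neighborhoods. Clearly $e\in U_{n+1}$. The inclusion $U_{n+1}\subset U_n$ holds because $R_{n+1}\subset R_n$ (coordinates $j<n$) and $\{0\}\times R_{n+1}\subset S$ (coordinate $n$). The inclusion $U_nU_n\subset U_n$ holds because $R_n$ and $S$ are closed under their operations and $\nu$ is additive on $S$ by Lemma 4, so parities add like the last coordinates.

**Step 2: for every $g\in G$ there is $m_0$ such that for all $m\ge m_0$ and $z\in U_m$, $gzg^{-1}=z$.** This will replace the missing normality of $U_n$. Let $g=((n_j,t_j)_j,\gamma)$, and choose $m_0$ such that $(n_j,t_j)=e$ for $j\ge m_0$ and $m_0$ exceeds all types occurring in the $n_j$. Let $m\ge m_0$, $z\in U_m$. In coordinates $j\ge m$, $g$ is trivial. In a coordinate $j<m$ we have $z_j=(0,t)$ with $t\in R_m$, and using $(n_j,t_j)^{-1}=(-(-t_j)\cdot n_j,-t_j)$,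
$$(n_j,t_j)(0,t)(n_j,t_j)^{-1}=(n_j,t_j+t)(n_j,t_j)^{-1}=(n_j-t\cdot n_j,\,t)=(0,t)$$
by (3). The last coordinate is central.

**Step 3: $G$ is a first-countable paratopological group.** Call $O\subset G$ open if for each $g\in O$ some $gU_n\subset O$. This is a topology, since the $U_n$ are nested. Each $gU_n$ is open: $h\in gU_n$ implies $hU_n\subset gU_nU_n\subset gU_n$. So $\{gU_n:n\in\omega\}$ is a countable base at $g$. Given $x,y\in G$ and $n$, take by Step 2 an $m\ge n$ with $y^{-1}zy=z$ for all $z\in U_m$. Then
$$xU_m\cdot yU_m=xy\,(y^{-1}U_my)\,U_m=xyU_mU_m\subset xyU_m\subset xyU_n,$$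
so multiplication is jointly continuous.

**Step 4: $G$ is $T_1$.** We show $\bigcap_nU_n=\{e\}$. Let $z$ lie in the intersection. For every $j$, using $n>j$, we get $n_j=0$ and $t_j\in\bigcap_{n>j}R_n=\{0\}$. Then also $\beta\equiv\sum_j\nu(0)=0$, so $z=e$. Thus for $g\ne h$ some $U_n$ omits $g^{-1}h$, and $h\notin gU_n$.

**Step 5: each $U_n$ is closed.** This gives the clopen base. Let $z=((n_j,t_j)_j,\beta)$ lie in the closure of $U_n$, so $zU_m\cap U_n\ne\emptyset$ for all $m$. Consider any $m\ge n$ such that $z_j=e$ for $j\ge m$, and pick $u\in U_m$ with $zu\in U_n$. For $j<m$ we have $u_j=(0,s_j)$ with $s_j\in R_m$, so $(zu)_j=(n_j,t_j+s_j)$. For $j\ge m$ we have $(zu)_j=u_j\in S$.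

*The bit.* Write $\beta_u$ for the last coordinate of $u$ and $\nu(u_j)$ for $\nu$ of the $N$-part of $u_j$. Since $u\in U_m$, $\beta_u\equiv\sum_{j\ge m}\nu(u_j)$. Since $zu\in U_n$,
$$\beta+\beta_u\equiv\sum_{j<m}\nu(n_j)+\sum_{j\ge m}\nu(u_j)\pmod 2 .$$
Hence $\beta\equiv\sum_{j<m}\nu(n_j)=\sum_j\nu(n_j)$.

*Coordinates $j<n$.* Here $n_j=0$ and $t_j+s_j\in R_n$, with $s_j(i)=0$ for $i<m$. So $t_j(i)=0$ for $i<n$ and $t_j(i)\ge0$ for $i<m$. As $m$ may be taken arbitrarily large, $t_j\in R_n$.

*Coordinates $j\ge n$.* If $z_j=e$, then $z_j\in S$. Otherwise, for all large $m$ we have $j<m$ and $(n_j,t_j+s_j)\in S$ for some $s_j\in R_m$, so $(n_j,t_j)\in S$ by Lemma 5.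

Hence $z\in U_n$. Left translations are homeomorphisms, so all the basic sets $gU_n$ are clopen. A $T_1$ space with a base of clopen sets is Hausdorff and regular.

**Step 6: $G$ is $\omega$-narrow.** We imitate the Example of Section 5 in each coordinate. Let $A$ be the set of all $((n_j,a_j)_j,\beta)\in G$ with all $a_j$ eventually constant. Since $N$ and the set of eventually constant functions are countable, so is $A$. Let $z=((n_j,t_j)_j,\beta)\in G$ and $n\in\omega$. Choose $M\ge n$ exceeding all types occurring in the $n_j$. For each of the finitely many $j$ in the support of $z$, let $C_j$ bound the absolute values of the coordinates of $t_j$, and let $a_j(i)=t_j(i)$ for $i<M$, $a_j(i)=(-C_j,-C_j)$ for $i\ge M$. For the other $j$ let $a_j=0$. Then $v_j:=t_j-a_j\in R_M$ for all $j$. Put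
$$a=((n_j,a_j)_j,\beta)\in A,\qquad u=((0,v_j)_j,0).$$
We have $u\in U_n$, because $R_M\subset R_n$ and $\{0\}\times R_M\subset S$ with $\nu=0$. Now $au=((n_j,a_j+v_j)_j,\beta)=z$, and by (3) also $ua=((v_j\cdot n_j,\,v_j+a_j)_j,\beta)=((n_j,t_j)_j,\beta)=z$. So $AU_n=U_nA=G$ for every $n$.

## 8. The element $b$ is lost in every second-countable target

**Step 7: $G$ and $b$ satisfy the hypothesis of Lemma 3.** Let $U$ be a neighborhood of $e$ and choose $k$ with $U_k\subset U$. Let $\iota:K\to G$ be the embedding onto the $k$-th coordinate, with last coordinate $0$. Put $D_x=\iota(0,d_x)$ for $x\in X$, an uncountable family. Let $x\ne y$, let $r$ be the first place where they differ, and let $\sigma$ be as in (2). Then $\varepsilon=D_x^{-1}D_y=\iota(0,d_y-d_x)$. Put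
$$q=\iota(\delta_{r,0},0),\qquad p=b\cdot\iota(-\delta_{r,\sigma e_r},0).$$
Both lie in $U_k$. Their only nontrivial $K$-coordinate is the $k$-th; it is a generator of $S$, with $\nu=0$ for $q$ and $\nu=1$ for $p$; and the last coordinate is $0$ for $q$ and $1$ for $p$. By (2),
$$\varepsilon q\varepsilon^{-1}=\iota\big((d_y-d_x)\cdot\delta_{r,0},\,0\big)=\iota(\delta_{r,\sigma e_r},0),$$
and therefore $p\,\varepsilon q\varepsilon^{-1}=b\cdot\iota(-\delta_{r,\sigma e_r},0)\,\iota(\delta_{r,\sigma e_r},0)=b$, which is (1).

**Step 8: conclusion.** Let $f:G\to H$ be a continuous homomorphism with $H^*$ $\omega$-narrow; by Lemma 2 this includes every second-countable $H$. By Lemma 3, $f(b)$ lies in every neighborhood of $e_H$, and $f(b)=e_H$ if $H$ is $T_0$. Since $b\ne e$, such an $f$ into a $T_0$ group is not injective, so $G$ has no continuous isomorphism onto a $T_0$ second-countable paratopological group. For a continuous homomorphism into a product of such groups, apply this to each coordinate: $b$ is sent to the identity in each of them, so the map is not injective. This proves Theorem 3. $\blacksquare$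

In particular $G$ has no continuous isomorphism onto a Hausdorff second-countable paratopological group and none onto a regular one. Both versions of the question have a negative answer. By Theorem 1, "metabelian" in Theorem 3 cannot be improved to "nilpotent".

**Remark 1 (where uncountability enters).** The elements $D_x$ lie in $U_k$, since $d_x\in R_0$. As $T$ is abelian, $\varepsilon=D_yD_x^{-1}$, so
$$b=p\cdot D_yD_x^{-1}\cdot q\cdot D_xD_y^{-1}\qquad\text{with }p,q,D_x,D_y\in U_k .$$
Thus $b\in(U_kU_k^{-1})^4$ for every $k$, and here two points $x\neq y$ suffice. In particular, a continuous homomorphism from $G$ to a Hausdorff *topological* group $L$ kills $b$: given a neighborhood $V$ of $e_L$, take a symmetric $V_1$ with $V_1^6\subset V$ and $k$ with $f(U_k)\subset V_1$. This is how the method of Section 2 fails for $G$. In a paratopological target, $f(D_x)\in V_1$ says nothing about $f(D_x)^{-1}$. There the pigeonhole on $H^*$ is used, and it needs $X$ uncountable.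

**Remark 2 (the obstruction is not purely topological).** The space $G$ has a continuous injection into the Cantor set $2^\omega$. The family $\{aU_n:a\in A,\ n\in\omega\}$, with $A$ from Step 6, is countable and consists of clopen sets, so it suffices that it separates points. Given $g\ne h$, the Hausdorff property and continuity of right translations give $n$ with $U_n\cap U_ng^{-1}h=\emptyset$, that is, $g^{-1}h\notin U_n^{-1}U_n$. Choose $a\in A$ with $g\in aU_n$. Then $h\in aU_n$ would imply $g^{-1}h\in U_n^{-1}U_n$, so $h\notin aU_n$.

## 9. The possible cardinalities

**Theorem 4.** A regular $\omega$-narrow first-countable paratopological group of cardinality $\kappa$ with no continuous isomorphism onto a Hausdorff second-countable paratopological group exists iff $\aleph_1\le\kappa\le2^{\aleph_0}$.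

**Step 1: existence.** If $\aleph_1\le\kappa\le2^{\aleph_0}$, take $X\subset2^\omega$ with $|X|=\kappa$. Then $G_X$ is as required, by Theorem 3.

**Step 2: $\kappa$ is uncountable.** Let $G$ be regular, $\omega$-narrow and first-countable. If $G$ is countable, it is second-countable, and the identity map is a continuous isomorphism onto a Hausdorff second-countable paratopological group.

**Step 3: $\kappa\le2^{\aleph_0}$.** For every such $G$ we have $|G|\le2^{\aleph_0}$. Let $\{U_n\}$ be a countable base at $e$ and let $A_n$ be countable with $A_nU_n=G$. First, $\bigcap_nU_n^{-1}U_n=\{e\}$: if $g\ne e$, the Hausdorff property and continuity of right translation by $g$ give $n$ with $U_n\cap U_ng=\emptyset$, and $g=u^{-1}v$ with $u,v\in U_n$ would give $ug=v\in U_ng\cap U_n$. Now assign to each $g\in G$ a sequence $(a_n)\in\prod_nA_n$ with $g\in a_nU_n$ for all $n$. If $g$ and $h$ get the same sequence, then $g^{-1}h\in\bigcap_nU_n^{-1}U_n=\{e\}$, so $g=h$. The assignment is injective, and $|\prod_nA_n|\le2^{\aleph_0}$. $\blacksquare$
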